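# Products of two spheres in the boundary of a cross polytope

## 1. Centrally symmetric triangulations and the eight-vertex cases

Triangulate a product of spheres $S^k\times S^m$ with an antipodal symmetry on $2(k+m+2)$ vertices. The symmetry lets us place the triangulation inside the boundary of a cross polytope of dimension $k+m+2$. A first guess is that it must sit there as tightly as possible: no half-space cuts off a piece with homology that the whole manifold does not see. One would also guess the reason, namely that the central symmetry forces this. The first half of this guess is right in all dimensions. The second half is wrong, and already the eight-vertex cases show it. Here are the precise terms.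

**Definition 1 (stacked balls and spheres).** A combinatorial $d$-manifold is a simplicial complex whose vertex links are all PL (combinatorial) $(d-1)$-spheres. A triangulated $d$-ball $B$ is a simplicial complex homeomorphic to a ball. It is $k$-stacked if every face of $B$ of dimension $\le d-k-1$ lies on $\partial B$. A triangulated $(d-1)$-sphere is $k$-stacked if it is the boundary of a $k$-stacked $d$-ball. For $d\ge2$ and $k\ge1$, $\mathcal K^k(d)$ is the class of combinatorial $d$-manifolds all of whose vertex links are $k$-stacked $(d-1)$-spheres. For $k=1$ this is Walkup's class $\mathcal K(d)$.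

For example, every polygon is a $1$-stacked $1$-sphere: a fan of triangles fills it without interior vertices. The octahedron $\partial\beta^3$ is a $2$-stacked $2$-sphere. To see this, fill it with the four tetrahedra around one diagonal; all vertices are on the boundary. It is not $1$-stacked. Suppose a $3$-ball $C$ with boundary $\partial\beta^3$ had all vertices and edges on the boundary. An interior triangle of $C$ would have three pairwise non-antipodal vertices. Such a triple already spans a triangle of $\partial\beta^3$, so the triangle would not be interior. Without interior triangles, $C$ is a single tetrahedron, but it has six vertices.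

**Definition 2 (central symmetry and the cross polytope).** A simplicial complex is centrally symmetric if there is a simplicial involution $\sigma$ of its vertex set such that no face contains a vertex $v$ together with $\sigma(v)$. In particular $\sigma$ fixes no vertex. If there are $n=2N$ vertices, send the $i$-th pair $\{v_i,\sigma(v_i)\}$ to $\{e_i,-e_i\}$ and extend linearly on simplices. This makes the complex a subcomplex of the boundary of $\beta^N=\mathrm{conv}\{\pm e_1,\dots,\pm e_N\}\subset E^N$, because the proper faces of $\beta^N$ are spanned exactly by the sets of vertices without an antipodal pair.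

**Definition 3 (tightness).** Let $M\subset E^N$ be such an embedded connected subcomplex and $F$ a field. The embedding is $F$-tight if for every open or closed half-space $h\subset E^N$ the map $H_*(M\cap h;F)\to H_*(M;F)$ induced by inclusion is injective. It is tight if it is $\mathbb Z_2$-tight.

The following appears as a conjecture in Felix Effenberger, "Stacked polytopes and tight triangulations of manifolds", arXiv:0911.5037 (2009). Let $k,m\ge1$. Any centrally symmetric combinatorial triangulation $M$ of $S^k\times S^m$ on $n=2(k+m+2)$ vertices is tight as a subcomplex of the $\frac n2$-dimensional cross polytope, and $M\in\mathcal K^{\min\{k,m\}}(k+m)$.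

Throughout, $X[W]$ denotes the subcomplex of $X$ induced on a vertex set $W$. Both tests below use one elementary construction.

**Fact 1 (retraction to a vertex set).** Let $X$ be a finite simplicial complex, let $U$ be a set of its vertices and let $U'$ be the set of the remaining vertices. Then $|X|\setminus|X[U']|$ deformation retracts onto $|X[U]|$. If $X\subset\partial\beta^N$, $h$ is an open or closed half-space, and $U$ is the set of vertices of $X$ in $h$, then $|X|\cap h$ deformation retracts onto $|X[U]|$.

*Proof.* Write $x=\sum t_vv$ in barycentric coordinates and put $s(x)=\sum_{v\in U}t_v$. We have $s(x)=0$ exactly when the carrier of $x$ has all its vertices in $U'$, that is, when $x\in|X[U']|$. Where $s>0$, set $r(x)=\frac1{s(x)}\sum_{v\in U}t_vv\in|X[U]|$. The map $r$ is continuous, and $(x,\tau)\mapsto(1-\tau)x+\tau r(x)$ stays in the carrier of $x$, keeps $s>0$, and fixes $|X[U]|$. This proves the first claim. For the second, if $x\in|X|\cap h$ had $s(x)=0$, then $x$ would be a convex combination of points in the complement of $h$. That complement is convex, so $x$ would not be in $h$. Hence $s>0$ on $|X|\cap h$. Both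 $x$ and $r(x)$ lie in $h$, so the homotopy stays in $h$; and $|X[U]|\subset h$, since $h$ is convex. $\square$

First test: a sphere. Suspend a hexagon with vertices $0,\dots,5$ from two apexes $x,y$, and let $\sigma(i)=i+3$ (mod 6), $\sigma(x)=y$. This is a centrally symmetric $2$-sphere on $8=2(2+2)$ vertices. It is not tight: $\{0,2\}$ is an edge of $\beta^4$, hence cut out by a half-space, but it is not an edge of the sphere. So the half-space meets the sphere in a set with two components. Central symmetry with this number of vertices is therefore not enough. The topology has to enter.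

Second test: the torus, $k=m=1$. Let $M\subset\partial\beta^4$ be any triangulated torus, symmetric or not, with $n\le8$ vertices. From $\chi=0$ and $3f_2=2f_1$ we get $f_1=3n$. If $n\le6$, then $\binom n2<3n$, which is impossible. If $n=7$, three antipodal pairs are present and $f_1\le21-3=18<21$. So $n=8$ and $f_1=24=\binom82-4$: *all* edges of $\beta^4$ are in $M$.

Now let $h$ be a half-space and $W$ its vertex set, with $W\ne\emptyset,V$, where $V$ is the set of all eight vertices. If $h$ contained a full antipodal pair and its complement contained another one, then $0$ would lie in both of these convex sets. So $W$ or $V\setminus W$ is free of antipodal pairs, and therefore some pair has exactly one member $u$ in $W$. Every other vertex of $W$ is joined to $u$, so $M[W]$ is connected; for the same reason $M[V\setminus W]$ is connected. Duality in the torus gives $H_2(M,M[W])\cong H^0(M[V\setminus W])\cong F$. Since $H_2(M[W])=0$, the map $H_2(M)=F\to H_2(M,M[W])=F$ is injective, hence an isomorphism, and so $H_1(M[W])\to H_1(M)$ is injective. Thus $M$ is $F$-tight for every $F$. Also $M\in\mathcal K^1(2)$, because every vertex link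 is a polygon.

A concrete torus will accompany us; call it the ring torus. Its vertices are $\mathbb Z_8$, $\sigma(i)=i+4$, and its triangles are $\{i,i+1,i+3\}$ and $\{i,i+2,i+3\}$ for $i\in\mathbb Z_8$. It is the quotient of the plane triangulated by the triangles $\{(a,b),(a+1,b),(a+1,b+1)\}$ and $\{(a,b),(a,b+1),(a+1,b+1)\}$, under $(a,b)\mapsto a+2b$ mod $8$, so it is a torus. The link of $0$ is the hexagon $1,3,2,7,5,6$. All differences occurring in triangles are $\pm1,\pm2,\pm3$, so no face contains $i$ and $i+4$.

So the answer "yes" survives, and the reason "symmetry" does not: we used the topology and the place inside $\partial\beta^4$. Counting does not go further. For $S^1\times S^2$ on ten vertices, $f_0-f_1+f_2-f_3=0$ and $f_2=2f_3$ give only $f=(10,e,2e-20,e-10)$ with $e$ free. Tightness needs all $40$ edges of $\beta^5$, by the argument used for the suspended hexagon. The Euler relation does not produce them.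

## 2. Statements

Fix $d\ge2$, $N=d+2$, and let $S=\partial\beta^N$ as a simplicial complex with vertex set $V$, $|V|=2N$. Its faces are the subsets of $V$ without an antipodal pair. $|S|$ is a $(d+1)$-sphere, and $\mathrm{lk}(\sigma,S)\cong\partial\beta^{N-|\sigma|}$. Homology has coefficients in a field $F$ unless stated otherwise. Reduced homology uses the augmented chain complex, so $\tilde H_{-1}(\{\emptyset\})=F$, and $\{\emptyset\}$ counts as $S^{-1}$. Reduced Betti numbers are $\tilde\beta_i$ (not to be confused with the polytope $\beta^N$).

**Definition 4 (homology manifold).** A closed $F$-homology $d$-manifold is a finite $d$-dimensional complex in which $\mathrm{lk}(\sigma)$ has the $F$-homology of $S^{d-|\sigma|}$ for every nonempty face $\sigma$.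

Such a complex is pure: a maximal face $\sigma$ has link $\{\emptyset\}$, whose only homology is in degree $-1$, so $|\sigma|=d+1$. For $|\sigma|=d$ the link is a $0$-dimensional complex with the homology of $S^0$, so each $(d-1)$-face lies in exactly two $d$-faces. Finite combinatorial $d$-manifolds are examples for every $F$, since the links of their nonempty faces are PL spheres.

**Theorem A.** Let $k,m\ge1$, $d=k+m$, and let $M$ be a combinatorial triangulation of $S^k\times S^m$ that is a subcomplex of $\partial\beta^{d+2}$ (e.g. any centrally symmetric one on $2(d+2)$ vertices). Then $M$ is $F$-tight in $\beta^{d+2}$ for every field $F$, in particular tight, and $M\in\mathcal K^{\min\{k,m\}}(d)$.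

So the conjecture is true. The involution serves only to place $M$ inside $\partial\beta^{d+2}$.

**Addendum A′.** The $\min\{k,m\}$-stacked balls bounded by the vertex links of $M$ in Theorem A can be taken to be PL balls.

**Theorem B.** Let $M\subset\partial\beta^{d+2}$ be a connected closed $F$-homology $d$-manifold.

1. Either $M$ has the $F$-homology of $S^d$, or it has the $F$-homology of $S^k\times S^m$ for some $1\le k\le m$, $k+m=d$.
2. In the second case, $M$ contains all faces of $\beta^{d+2}$ of dimension $\le k$, and $M=A\cap B$ with $A\cup B=S$, where $A,B$ have the $F$-homology of $S^k,S^m$ and contain the full $k$-, resp. $m$-skeleton of $S$. $M$ is $F$-tight. Its $f$-vector is determined by $(k,m)$: $(1-t)h_M(t)=\sum_lc_l\binom Nlt^l$, where $h_M(t)=\sum_if_{i-1}(M)t^i(1-t)^{d+1-i}$ and $c_l=a_l+b_l-1$, with $a_l=1$ for $l\le k+1$, $a_l=(-1)^{l-k-1}$ for $l\ge k+1$, $b_l=1$ for $l\le m+1$, $b_l=(-1)^{l-m-1}$ for $l\ge m+1$.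
3. If $M$ uses all $2(d+2)$ vertices, then $M$ is $F$-tight if and only if it is not an $F$-homology sphere.
4. In the situation of Theorem A with $2\le k\le m$, no vertex link of $M$ is $(k-1)$-stacked.

The statements are not vacuous: Klee–Novik, Adv. Math. 229 (2012), construct centrally symmetric triangulations of $S^k\times S^m$ on $2(k+m+2)$ vertices for all $k,m$. This is not used below.

## 3. Duality inside $M$ and a miss by one degree

In dimension two everything followed once all edges were known to be in $M$. In general one wants a full skeleton of $S$ in $M$. The natural tool is Poincaré–Alexander–Lefschetz duality: for a closed $F$-oriented $n$-manifold $X$ and subpolyhedra $L\subset K\subset X$,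
$$H^{p}(K,L)\cong H_{n-p}(X\setminus L,\,X\setminus K).\tag{1}$$
(Bredon, *Topology and Geometry*, Thm. VI.8.3; Čech and singular cohomology agree for polyhedra.)

Let $M$ triangulate $S^k\times S^m$. Apply (1) with $X=|M|$, $L=\emptyset$ and $K=|M[V\setminus W]|$. By Fact 1, $|M|\setminus K$ retracts onto $|M[W]|$, so
$$H_j(M,M[W])\cong H^{d-j}(M[V\setminus W]).\tag{2}$$
For a set $I$ of $j+1$ indices put $V_I=\{\pm e_i:i\in I\}$. Then $S[V_I]\cong\partial\beta^{j+1}$ is a $j$-sphere. Suppose $H_j(M)\ne0$. If the group (2) vanished for $W=V_I$, then $H_j(M[V_I])\to H_j(M)$ would be onto, hence nonzero. A proper subcomplex of a $j$-sphere has no $j$-th homology, so all of $S[V_I]$ would lie in $M$. Doing this for all $I$ would give the full $j$-skeleton.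

Here is the point where it stops. $M[V\setminus V_I]$ lives on $N-(j+1)=d+1-j$ antipodal pairs, so its dimension is at most $d-j$. The group needed is $H^{d-j}$, exactly the top degree. The dimension bound misses by one. This is not a weakness of the estimate: for the ring torus with $j=1$ and $V_I=\{0,4,1,5\}$, the complement $M[\{2,6,3,7\}]$ is a $4$-cycle with $H^1=F\ne0$. Indeed $H_1(M)=F^2$ cannot be the image of $H_1$ of the single circle $S[V_I]$.

The example also suggests what to change. $M$ has codimension one in the sphere $S$, so it separates $S$ into two sides. Each side has dimension $d+1$, which moves the degree in the duality up by one, while the part of it on $V\setminus V_I$ still has dimension at most $d-j$. And each side may carry only half of the homology of $M$. For this we need a duality for a side, although the side need not be a manifold.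

## 4. Cutting the sphere along $M$

Let $M\subset S$ be a closed $F$-homology $d$-manifold. *This section constructs the two sides and finds the local property that will replace "manifold with boundary".*

Each $(d-1)$-face of $M$ is in exactly two $d$-faces of $M$, so the sum of the $d$-faces of $M$ is a $\mathbb Z_2$-cycle. Since $H_d(S;\mathbb Z_2)=0$, it equals $\partial c$ for a set $c$ of facets of $S$. Let $A$ be the subcomplex generated by the facets in $c$, and $B$ the one generated by the facets not in $c$. A $d$-face $\varphi$ of $S$ misses exactly one antipodal pair, so it lies in exactly two facets. Comparing coefficients at $\varphi$, we get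

$$\text{exactly one of the two facets containing }\varphi\text{ is in }c\iff\varphi\in M.\tag{3}$$

The sides $A,B$ are pure of dimension $d+1$, and their construction does not depend on $F$. Every statement below is symmetric in $A$ and $B$, since $c$ may be replaced by its complement.

For the ring torus, take $c=\{\{i,i+1,i+2,i+3\}:i\in\mathbb Z_8\}$. The triangle $\{i,i+1,i+2\}$ lies in two of these tetrahedra and cancels, so $\partial c$ consists of the triangles $\{i,i+1,i+3\}$ and $\{i,i+2,i+3\}$, which is $M$. The other eight facets are $\{i,i+3,i+6,i+9\}$. So $A$ is a ring of tetrahedra with steps of $1$, and $B$ is a ring with steps of $3$; multiplication by $3$ exchanges them. The infinite chain of tetrahedra $\{i,i+1,i+2,i+3\}$, $i\in\mathbb Z$, is contractible, since each tetrahedron meets the union of the earlier ones in a triangle. $A$ is its quotient by translation by $8$, which acts freely, so $A$ has the homotopy type of a circle. The homology $F^2$ of the torus in degree $1$ is shared between $A$ and $B$, one copy each.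

**Fact 2.** Let $\Sigma$ be a triangulated $e$-sphere, $e\ge0$, which is some $\partial\beta^{e+1}$ or a combinatorial sphere. A proper subcomplex of $\Sigma$ has $\tilde H_e=0$.

*Proof.* Each $(e-1)$-face (for $e=0$: the empty face) lies in exactly two facets, so a reduced $e$-cycle has, up to sign, the same coefficient on two facets sharing an $(e-1)$-face. Any two facets are connected by a chain of such steps, so the support of a cycle is all facets or none. If $\Sigma'\subset\Sigma$ is proper, it misses a facet. $\square$

**Lemma 1.** $A\cup B=S$ and $A\cap B=M$, and $A,B$ are proper subcomplexes of $S$.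

*Proof.* Every face lies in a facet, so $A\cup B=S$. If $\sigma\in M$, then $\sigma$ lies in a $d$-face of $M$ by purity, and by (3) this $d$-face is in both $A$ and $B$. Conversely let $\sigma\in A\cap B$. There are facets of $S$ containing $\sigma$, one in $c$ and one not. Pass from one to the other by changing one sign at a time in the coordinates not used by $\sigma$. At some step we go from $c$ to its complement (or back). The common $d$-face of the two facets contains $\sigma$ and is in $M$ by (3). Finally, $M$ has a $d$-face, so by (3) both kinds of facets exist. A facet of $S$ lies in $A$ only if it is in $c$, so $A\ne S$; likewise $B\ne S$. $\square$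

*The next lemma is the local property: at points of $M$, each side looks homologically like a half-space.*

**Lemma 2.** If $\emptyset\ne\sigma\in M$, then $\tilde H_*(\mathrm{lk}(\sigma,A))=\tilde H_*(\mathrm{lk}(\sigma,B))=0$.

*Proof.* Put $e=d-|\sigma|\ge-1$. Then $\mathrm{lk}(\sigma,S)$ is an $(e+1)$-sphere, the union of $\mathrm{lk}(\sigma,A)$ and $\mathrm{lk}(\sigma,B)$, which intersect in $\mathrm{lk}(\sigma,M)$. Since $\sigma\in A\cap B$, there are facets containing $\sigma$ in $c$ and outside $c$, so both links are proper subcomplexes and have $\tilde H_{e+1}=0$ by Fact 2. For $i<e$, in Mayer–Vietoris the group $\tilde H_i(\mathrm{lk}(\sigma,A))\oplus\tilde H_i(\mathrm{lk}(\sigma,B))$ lies between $\tilde H_i(\mathrm{lk}(\sigma,M))=0$ and $\tilde H_i(\mathrm{lk}(\sigma,S))=0$, so it vanishes. Around $i=e$ the sequence reads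
$$0\to\tilde H_{e+1}(\mathrm{lk}(\sigma,S))=F\to\tilde H_e(\mathrm{lk}(\sigma,M))=F\to\tilde H_e(\mathrm{lk}(\sigma,A))\oplus\tilde H_e(\mathrm{lk}(\sigma,B))\to0.$$
An injection $F\to F$ is an isomorphism, so the last group is $0$. $\square$

**Lemma 3.** The inclusions induce $\tilde H_i(M)\cong\tilde H_i(A)\oplus\tilde H_i(B)$ for $i\le d-1$. Moreover $H_{d+1}(A)=H_{d+1}(B)=0$, and $0\to F\to H_d(M)\to H_d(A)\oplus H_d(B)\to0$ is exact.

*Proof.* The vanishing in degree $d+1$ is Fact 2 with Lemma 1. The rest is Mayer–Vietoris for $S=A\cup B$, $M=A\cap B$, since $\tilde H_i(S)=0$ for $i\le d$ and $H_{d+1}(S)=F$. $\square$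

## 5. A duality for one side

*We now prove the replacement for (2), one degree higher.*

**Lemma 4.** For all $W\subset V$ and all $j$,
$$H_j(A,A[W])\cong H^{d+1-j}(A[V\setminus W],\,M[V\setminus W]),\tag{4}$$
and likewise for $B$.

*Proof.* **Step 1: duality in $S$ and excision of $B$.** *The aim is to replace the right side of (4) by a group living on $|A|\setminus|M|$.* Put $K=|A[V\setminus W]|$, $L=|M[V\setminus W]|$. Since $A\cap B=M$, we have $L=K\cap|M|=K\cap|B|$. By (1) in the oriented manifold $|S|$ of dimension $d+1$,
$$H^{d+1-j}(K,L)\cong H_j(|S|\setminus L,\ |S|\setminus K).$$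
The set $|B|\setminus L$ is closed in $|S|\setminus L$ and, because $K\cap|B|=L$, is contained in the open set $|S|\setminus K$. Excise it. From $L\subset|B|$ and $|S|\setminus|B|=|A|\setminus|M|$ the right side becomes
$$H_j\bigl(|A|\setminus|M|,\ |A|\setminus(|M|\cup K)\bigr).\tag{5}$$

**Step 2: putting $M$ back.** *The aim is to show that the inclusions*
$$|A|\setminus|M|\hookrightarrow|A|,\qquad|A|\setminus(|M|\cup K)\hookrightarrow|A|\setminus K$$
*induce isomorphisms in homology. This is where Lemma 2 stands in for a collar of $M$ in $A$.* Let $Y$ be the empty complex for the first inclusion and $Y=A[V\setminus W]$ for the second. For any subcomplex $Y'\subset A$, the barycentric subdivision $\mathrm{sd}\,Y'$ is an induced subcomplex of $\mathrm{sd}\,A$: a chain of faces all of which lie in $Y'$ is a simplex of $\mathrm{sd}\,Y'$. By Fact 1, $|A|\setminus|Y'|$ deformation retracts onto the order complex of the poset of nonempty faces of $A$ not in $Y'$. Use this for $Y'=Y$ and for $Y'=Y\cup M$. The retracts and the given spaces form a commutative square of inclusions, so it suffices to compare the order complexes of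
$$P=\{\emptyset\ne\sigma\in A:\sigma\notin Y\}\quad\text{and}\quad Q=P\setminus M .$$
Adjoin the elements of $P\cap M$ to $Q$ one at a time, in order of decreasing dimension. Consider the moment when $\sigma$ is adjoined. Every face $\tau\supsetneq\sigma$ of $A$ is in $P$, because $\tau\in Y$ would give $\sigma\in Y$. If $\tau\notin M$, it is in $Q$; if $\tau\in M$, it was adjoined earlier. So all such $\tau$ are present. A proper face of $\sigma$ is in $M$ and of smaller dimension, so it is not present. Hence the order complex is enlarged by a cone, with apex $\sigma$, over the order complex of $\{\tau\in A:\tau\supsetneq\sigma\}$, which is $\mathrm{sd}\,\mathrm{lk}(\sigma,A)$. By Lemma 2 this base is $F$-acyclic, so homology does not change. After finitely many steps $Q$ has become $P$.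

**Step 3: conclusion.** *We identify the remaining group.* By the five lemma, (5) is isomorphic to $H_j(|A|,|A|\setminus K)$. Since $K=|A[V\setminus W]|$, Fact 1 says that $|A|\setminus K$ deformation retracts onto $|A[W]|$. This gives $H_j(A,A[W])$. $\square$

## 6. A nonzero class in a side forces a full skeleton

*Three consequences of (4): the Betti numbers of $A$ and $B$ determine each other; a nonzero class forces a skeleton; a skeleton forces injectivity.*

**Lemma 5.** $\tilde\beta_j(A)=\tilde\beta_{d-j}(B)$ for $0\le j\le d$.

*Proof.* Take $W=\emptyset$ in (4) and use excision: $H_j(A)\cong H^{d+1-j}(A,M)\cong H^{d+1-j}(S,B)$. In the exact sequence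
$$\tilde H^{d-j}(S)\to\tilde H^{d-j}(B)\to H^{d+1-j}(S,B)\to\tilde H^{d+1-j}(S)$$
both outer groups vanish if $1\le j\le d$, so $H_j(A)\cong\tilde H^{d-j}(B)$. For $j=0$ the sequence is
$$0=H^d(S)\to H^d(B)\to H^{d+1}(S,B)\to H^{d+1}(S)=F\to H^{d+1}(B)=0,$$
so $\dim H_0(A)=\beta_d(B)+1$ and $\tilde\beta_0(A)=\tilde\beta_d(B)$. $\square$

*Now the argument that failed in Section 3 goes through.*

**Lemma 6.** If $0\le j\le d$ and $\tilde H_j(A)\ne0$, then $A$ contains all faces of $S$ of dimension $\le j$, and $\tilde\beta_j(A)=1$. Likewise for $B$.

*Proof.* Let $|I|=j+1$ and $V_I=\{\pm e_i:i\in I\}$. The complex $A[V\setminus V_I]$ is a subcomplex of $\partial\beta^{N-j-1}$, so its dimension is at most $N-j-2=d-j$. By (4),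
$$H_j(A,A[V_I])\cong H^{d+1-j}(A[V\setminus V_I],M[V\setminus V_I])=0 .$$
Hence $\tilde H_j(A[V_I])\to\tilde H_j(A)$ is onto. Now $A[V_I]$ is a subcomplex of the $j$-sphere $S[V_I]\cong\partial\beta^{j+1}$. By Fact 2, $\tilde H_j(A[V_I])$ is $0$ if $A[V_I]\ne S[V_I]$, and it is $F$ otherwise. As $\tilde H_j(A)\ne0$, we get $A[V_I]=S[V_I]$ and $\tilde\beta_j(A)=1$. A face of $S$ of dimension $\le j$ involves at most $j+1$ indices, so it lies in some $S[V_I]$. $\square$

In the ring torus, $S[\{0,4,1,5\}]$ is the cycle $0,1,4,5$, with steps $1,3,1,3$ of total length $8$. It goes once around the ring $A$, so it does generate $H_1(A)$. And $A$ contains all edges, since the differences $1,2,3$ all occur.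

**Lemma 7.** If $B$ contains all faces of $S$ of dimension $\le p$, where $p\le d$, then $H_l(A[W])\to H_l(A)$ is injective for all $W\subset V$ and $l\ge d-p$; also $H_i(A)=0$ for $i>d-p$. Likewise with $A,B$ exchanged.

*Proof.* A face of $A$ of dimension $\le p$ lies in $A\cap B=M$. So the relative cochain groups $C^i(A[V\setminus W],M[V\setminus W])$ vanish for $i\le p$. If $l\ge d-p$, then $d-l\le p$ and (4) gives
$$H_{l+1}(A,A[W])\cong H^{d-l}(A[V\setminus W],M[V\setminus W])=0 ,$$
which yields injectivity in degree $l$. For $W=\emptyset$ it says $H_{l+1}(A)=0$. $\square$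

**Proposition 8.** Let $M\subset S$ be a connected closed $F$-homology $d$-manifold. Either $A,B$ are $F$-acyclic and $M$ has the $F$-homology of $S^d$, or for some $k,m\ge1$ with $k+m=d$: $A$ has the $F$-homology of $S^k$ and contains all faces of $S$ of dimension $\le k$; $B$ has the $F$-homology of $S^m$ and contains all faces of dimension $\le m$; and $M$ has the $F$-homology of $S^k\times S^m$.

*Proof.* $M$ is connected, so Lemma 3 with $i=0$ gives $\tilde H_0(A)=\tilde H_0(B)=0$. By Lemma 5, $H_d(A)=H_d(B)=0$, and by Lemma 3, $H_d(M)\cong F$ and $H_{d+1}(A)=H_{d+1}(B)=0$. If $A$ is acyclic, then so is $B$ by Lemma 5, and Lemma 3 shows that $M$ has the homology of $S^d$.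

Otherwise let $k$ be the least index with $\tilde\beta_k(A)\ne0$. Then $1\le k\le d-1$. Put $m=d-k$; by Lemma 5, $\tilde\beta_m(B)\ne0$. Lemma 6 gives the two skeleta and $\tilde\beta_k(A)=1$. Since $B$ contains the $m$-skeleton, Lemma 7 with $p=m$ gives $H_i(A)=0$ for $i>d-m=k$. So $A$ has the homology of $S^k$, and by Lemma 5 $B$ has that of $S^m$. Finally Lemma 3 gives the homology of $M$: one class in degree $0$, one in degree $k$ and one in degree $m$ (two in degree $k$ if $k=m$), and one in degree $d$. $\square$

Exchanging the names of $A$ and $B$ if necessary, we assume $k\le m$ in the second case. Then $M=A\cap B$ contains all faces of $S$ of dimension $\le k$, in particular all vertices. If $M$ triangulates $S^k\times S^m$ with $k,m\ge1$, it is not a homology sphere over any $F$, so the second case holds for every $F$. The least positive degree with nonzero homology shows that the numbers in Proposition 8 are the given pair.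

## 7. Half-spaces meet the cross polytope in cones: tightness

**Proposition 9.** In the second case of Proposition 8, $M$ is $F$-tight in $\beta^N$.

*Proof.* **Step 1: from half-spaces to vertex sets.** *We replace $M\cap h$ by an induced subcomplex.* Let $h$ be an open or closed half-space and $W=V\cap h$. $M$ contains all vertices, so by Fact 1, $|M|\cap h$ deformation retracts onto $|M[W]|$. We must show that $H_*(M[W])\to H_*(M)$ is injective. This is clear for $W=\emptyset$ and $W=V$; let $W\ne\emptyset,V$.

**Step 2: $\tilde H_*(S[W])=0$.** *This lets homology on $W$ split between the sides.* As in Section 1, $h$ cannot contain a full antipodal pair and also miss a full antipodal pair, since otherwise $0$ would lie in both $h$ and its complement, which are convex. So $W$ is a nonempty face of $S$ or $V\setminus W$ is one. In the first case let $u\in W$; then $-u\notin W$. In the second case let $-u\in V\setminus W$; then $u\in W$. Either way $u\in W$ and $-u\notin W$. Any face of $S$ with vertices in $W$ remains a face when $u$ is added, so $S[W]$ is a cone with apex $u$.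

**Step 3: splitting.** *We reduce injectivity for $M$ to injectivity for $A$ and for $B$.* We have $S[W]=A[W]\cup B[W]$ and $A[W]\cap B[W]=M[W]$. By Step 2 and Mayer–Vietoris, the inclusions give $\tilde H_i(M[W])\cong\tilde H_i(A[W])\oplus\tilde H_i(B[W])$ for all $i$. Suppose $\tilde H_i(A[W])\to\tilde H_i(A)$ and $\tilde H_i(B[W])\to\tilde H_i(B)$ are injective, and let $x\in\tilde H_i(M[W])$ map to $0$ in $\tilde H_i(M)$. Then the image of $x$ in $\tilde H_i(A)\oplus\tilde H_i(B)$ is $0$, so its image in $\tilde H_i(A[W])\oplus\tilde H_i(B[W])$ is $0$, so $x=0$.

**Step 4: injectivity for the sides.** *Low degrees are handled by skeleta, high degrees by Lemma 7.* For $i<k$: $A[W]$ contains the $k$-skeleton of $S[W]$, so $\tilde H_i(A[W])=\tilde H_i(S[W])=0$. For $i\ge k$: $B$ contains the $m$-skeleton, so Lemma 7 with $p=m$ applies, since $d-m=k$; as $k\ge1$, reduced and unreduced homology agree here. For $B$ in the same way: if $i<m$, then $\tilde H_i(B[W])=\tilde H_i(S[W])=0$; if $i\ge m$, use Lemma 7 with $A,B$ exchanged and $p=k$.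

So the map on reduced homology is injective. Since $M[W]$ contains a vertex, the same holds for unreduced homology. $\square$

## 8. Vertex links of $M$ bound stacked balls

The two sides also supply the stacked balls: for a vertex $v$, the complex $\mathrm{lk}(v,A)$ should be a ball bounded by $\mathrm{lk}(v,M)$. *The first lemma below says that a combinatorial sphere of codimension one in a combinatorial sphere is topologically standard.* It uses two classical theorems: Brown's collar theorem (M. Brown, Ann. of Math. 75 (1962)), by which the boundary of a topological manifold is collared, and the generalized Schoenflies theorem (M. Brown, Bull. AMS 66 (1960)), by which a bicollared $(e-1)$-sphere in $S^e$ is standard.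

**Lemma 10.** Let $\Sigma$ be a combinatorial $e$-sphere, $e\ge1$, and $\Gamma\subset\Sigma$ a subcomplex that is a combinatorial $(e-1)$-sphere. Then $(|\Sigma|,|\Gamma|)$ is homeomorphic to the standard pair $(S^e,S^{e-1})$.

*Proof.* Induction on $e$. For $e=1$ this is a polygon with two of its vertices. Let $e\ge2$.

**Step 1: local flatness.** *We show that $|\Gamma|$ looks locally like a hyperplane.* Let $w$ be a vertex of $\Gamma$. The pair $(\mathrm{lk}(w,\Sigma),\mathrm{lk}(w,\Gamma))$ satisfies the hypotheses in dimension $e-1$, so it is standard. Let $O_w$ be the open star of $w$ in $\Sigma$ and $D_w=O_w\cap|\Gamma|$, the open star of $w$ in $\Gamma$. The pair $(O_w,D_w)$ is the open cone over the link pair, so $(O_w,D_w)\cong(\mathbb R^e,\mathbb R^{e-1})$. The sets $O_w$, $w\in\Gamma$, cover $|\Gamma|$.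

**Step 2: the two local sides lie in different components.** *This is needed to have a collar on each side.* By Alexander duality, $|\Sigma|\setminus|\Gamma|$ has exactly two components $U_1,U_2$. The set $|\Gamma|\setminus D_w$ is the polyhedron of the subcomplex of faces of $\Gamma$ not containing $w$, a proper subcomplex of an $(e-1)$-sphere. By Fact 2 its $H^{e-1}$ vanishes, so by Alexander duality its complement $U_1\cup U_2\cup D_w$ is connected. Each of the two components of $O_w\setminus D_w$ lies in $U_1$ or in $U_2$. If both were in $U_1$, then $U_1\cup D_w=U_1\cup O_w$ and $U_2$ would be disjoint nonempty open sets covering the connected set $U_1\cup U_2\cup D_w$, a contradiction. By symmetry not both are in $U_2$.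

**Step 3: collars.** *We conclude with the two theorems.* By Steps 1 and 2, $U_i\cup|\Gamma|$ is near each point of $|\Gamma|$ a closed half-space, so it is a topological manifold with boundary $|\Gamma|$, for $i=1,2$. Hence $|\Gamma|$ is collared in both, so bicollared in $|\Sigma|$. The generalized Schoenflies theorem finishes the proof. $\square$

**Lemma 11.** Let $\Sigma$ be a combinatorial $e$-sphere, $e\ge1$, and let $C,C'\subset\Sigma$ be nonempty pure $e$-dimensional subcomplexes with $C\cup C'=\Sigma$ and $C\cap C'=\Gamma$ a combinatorial $(e-1)$-sphere. Then $C$ and $C'$ are triangulated $e$-balls with boundary $\Gamma$.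

*Proof.* By Lemma 10, $|\Sigma|\setminus|\Gamma|$ has two components, whose closures are $e$-balls with boundary $|\Gamma|$. The sets $|C|\setminus|\Gamma|$ and $|C'|\setminus|\Gamma|$ are disjoint, nonempty because $\dim\Gamma<e$, relatively closed, and cover $|\Sigma|\setminus|\Gamma|$. So each is one of the components. As $C$ is pure $e$-dimensional and $\dim\Gamma=e-1$, $|C|$ is the closure of $|C|\setminus|\Gamma|$; likewise for $C'$. $\square$

**Proposition 12.** Let $M\subset S$ be a combinatorial triangulation of $S^k\times S^m$, $1\le k\le m$, $k+m=d$. Then $M\in\mathcal K^k(d)$.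

*Proof.* Use $F=\mathbb Z_2$ and $A,B$ named as after Proposition 8. Let $v$ be a vertex of $M$ and put
$$\Sigma=\mathrm{lk}(v,S)=\partial\beta^{d+1},\quad\Gamma=\mathrm{lk}(v,M),\quad C=\mathrm{lk}(v,A),\quad C'=\mathrm{lk}(v,B).$$
$\Sigma$ is a combinatorial $d$-sphere and $\Gamma$ a combinatorial $(d-1)$-sphere. By Lemma 1, $C\cup C'=\Sigma$ and $C\cap C'=\Gamma$. Since $v\in A\cap B$ and $A,B$ are pure of dimension $d+1$, both $C$ and $C'$ are nonempty and pure of dimension $d$. By Lemma 11, $C$ is a triangulated $d$-ball with $\partial C=\Gamma$.

Let $\tau\in C$ have dimension $\le d-k-1=m-1$. Then $\tau\cup\{v\}\in A$ has dimension $\le m$, so it lies in $B$ by Proposition 8, hence in $A\cap B=M$. Thus $\tau\in\Gamma=\partial C$. So $C$ is $k$-stacked, and $\mathrm{lk}(v,M)=\partial C$ is a $k$-stacked sphere. $\square$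

For the vertex $0$ of the ring torus, $\mathrm{lk}(0,A)$ consists of the triangles $567,671,712,123$. This is a strip with no interior vertex, and its boundary is the hexagon $1,3,2,7,5,6$.

**Proof of Theorem A.** By symmetry in $k,m$ let $k\le m$. For every field $F$ the second case of Proposition 8 holds, so Proposition 9 gives $F$-tightness. Proposition 12 gives $M\in\mathcal K^{\min\{k,m\}}(k+m)$. A centrally symmetric $M$ on $n=2(k+m+2)$ vertices is a subcomplex of $\partial\beta^{n/2}=\partial\beta^{d+2}$ by Definition 2, so the theorem applies to it, and the conjecture is proved. $\blacksquare$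

## 9. The balls are PL

Lemma 10 is only topological, so $C$ is so far only homeomorphic to a ball. Addendum A′ asks for a PL ball. We use the following classical facts.

- Cones over PL spheres and PL balls are PL balls; the join of two points with a PL ball is a PL ball; a PL ball with a cone attached over its boundary is a PL sphere.
- Newman's theorem: in a PL sphere, the closure of the complement of a PL ball of the same dimension is a PL ball.
- For $e\le3$, a PL manifold homeomorphic to the $e$-ball is a PL ball (for $e=3$ by Moise).
- PL Poincaré theorem: a closed PL manifold of dimension $\ge5$ that is a homotopy sphere is a PL sphere.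
- Alexander's theorem: a PL $2$-sphere in the PL $3$-sphere bounds PL $3$-balls on both sides.
- The boundary of a compact PL manifold has a PL collar.
- A polyhedron $X$ in a closed PL manifold has a regular neighborhood: a compact codimension-$0$ PL submanifold, triangulated so that it collapses simplicially to a triangulation of $X$. Any compact codimension-$0$ PL submanifold that is a neighborhood of $X$ and collapses to $X$ is a regular neighborhood of $X$, and any two regular neighborhoods are PL homeomorphic.

The complexes $C,C'$ in the proof of Proposition 12 satisfy the hypotheses of Lemma 11 with $\Sigma=\partial\beta^{d+1}$. So Addendum A′ follows from the next proposition.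

**Proposition 13.** In Lemma 11 let $\Sigma=\partial\beta^{e+1}$. Then $C$ and $C'$ are PL $e$-balls.

*Proof.* Induction on $e$. For $e=1$, $C$ and $C'$ are arcs. Let $e\ge2$.

**Step 1: $C$ and $C'$ are combinatorial manifolds with boundary $\Gamma$.** *This makes PL theorems applicable.* If $w\in C\setminus\Gamma$ is a vertex, then $w\notin C'$, so $\mathrm{lk}(w,C)=\mathrm{lk}(w,\Sigma)$ is a PL sphere. If $w\in\Gamma$, then $\mathrm{lk}(w,C)$ and $\mathrm{lk}(w,C')$ are nonempty and pure of dimension $e-1$, with union $\mathrm{lk}(w,\Sigma)=\partial\beta^e$ and intersection $\mathrm{lk}(w,\Gamma)$, a combinatorial $(e-2)$-sphere. By induction $\mathrm{lk}(w,C)$ is a PL ball, and by Lemma 11 its boundary is $\mathrm{lk}(w,\Gamma)$. The same holds for $C'$.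

**Step 2: $e\ne4$.** *The general theorems suffice.* By Lemma 11, $|C|$ is homeomorphic to a ball. If $e\le3$, it is a PL ball by the third fact. If $e\ge5$, attach to $C$ a cone over $\Gamma$ with a new apex. The link of the apex is the PL sphere $\Gamma$. The link of a vertex $w\in\Gamma$ is the PL ball $\mathrm{lk}(w,C)$ with a cone attached over its boundary, a PL sphere. So the result is a closed PL manifold. It is homeomorphic to a sphere, because it is two balls glued along their boundaries. By the PL Poincaré theorem it is a PL sphere. The cone is a PL ball in it, and the closure of its complement is $C$, a PL ball by Newman's theorem. The same holds for $C'$.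

**Step 3: $e=4$.** *The theorems of Step 2 are not available, so we use the suspension structure of $\partial\beta^5$.* Let $a,b=\pm e_5$ and $T=\partial\beta^4$, so $\Sigma=\{a,b\}*T$.

*Case 1: $a,b\notin\Gamma$.* Then $\Gamma\subset T$. As $\Gamma$ has nonzero $H_3$, Fact 2 gives $\Gamma=T$. The components of $|\Sigma|\setminus|T|$ are two open cones, so $C,C'$ are the cones $a*T$, $b*T$ in some order. These are PL balls.

*Case 2: exactly one of $a,b$ is in $\Gamma$,* say $a$. Then $b$ lies in exactly one of $C,C'$, say $b\in C'$. Every facet of $\Sigma$ contains $a$ or $b$, so every facet of $C$ contains $a$ and $C=a*\mathrm{lk}(a,C)$. By Step 1, $\mathrm{lk}(a,C)$ is a PL $3$-ball, so $C$ is a PL ball. By Newman's theorem $C'$ is one too.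

*Case 3: $a,b\in\Gamma$.* Let $P=\mathrm{lk}(a,C)$, $Q=\mathrm{lk}(b,C)$ and $X=P\cap Q\subset T$. By purity $C=(a*P)\cup(b*Q)$, and $(a*P)\cap(b*Q)=X$. Both cones are acyclic, so Mayer–Vietoris over $\mathbb Z$ gives $\tilde H_i(X;\mathbb Z)\cong\tilde H_{i+1}(C;\mathbb Z)=0$ for all $i\ge-1$. So $X$ is nonempty and $\mathbb Z$-acyclic.

We first build a PL $4$-ball that collapses to $\{a,b\}*X$. Let $R$ be a regular neighborhood of $|X|$ in the PL $3$-sphere $|T|$. It is a compact orientable PL $3$-manifold which is $\mathbb Z$-acyclic. By Lefschetz duality $H_i(R,\partial R;\mathbb Z)\cong H^{3-i}(R;\mathbb Z)$ is $\mathbb Z$ for $i=3$ and $0$ otherwise. The exact sequence of $(R,\partial R)$ then shows that $\partial R$ is a closed surface with the homology of $S^2$, so it is a PL $2$-sphere. The interior of $R$ is connected, open and relatively closed in $|T|\setminus\partial R$, so $R$ is the closure of one side of $\partial R$. By Alexander's theorem $R$ is a PL $3$-ball. Hence $D=\{a,b\}*R$ is a PL $4$-ball in $|\Sigma|$.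

Take $R$ and $X$ triangulated so that $R$ collapses simplicially to $X$. To an elementary collapse removing $\sigma\subset\tau$ there correspond elementary collapses of the suspension removing first $a\sigma\subset a\tau$, then $b\sigma\subset b\tau$, then $\sigma\subset\tau$. This is allowed: the faces containing $a\sigma$ are $a\sigma$ and $a\tau$ only; the same holds for $b$; and after the removal of these, only $\tau$ properly contains $\sigma$. So $D$ collapses to $\{a,b\}*X$.

Also $C$ collapses to $\{a,b\}*X$: remove the pairs $\sigma\subset a\sigma$ for $\sigma\in P\setminus X$ in order of decreasing dimension. When the turn of $\sigma$ comes, faces $\rho\supsetneq\sigma$ of $P$ are not in $X$ and have been removed together with $a\rho$. No face $\rho$ or $b\rho$ with $\rho\in Q$ contains $\sigma$, since $\sigma\notin Q$. So $\sigma$ is a free face of $a\sigma$. In the same way remove the pairs $\sigma\subset b\sigma$ for $\sigma\in Q\setminus X$. What remains is $(a*X)\cup(b*X)$.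

Finally we compare $C$ and $D$. The polyhedron $\{a,b\}*X$ need not be in the interior of either, so we add collars. Let $C^+$ be $C$ together with a collar of $\Gamma$ in the PL manifold $C'$. Then $C^+\cong C$ (PL), $C^+$ is a compact PL manifold with $\{a,b\}*X$ in its interior, and $C^+$ collapses to $C$, hence to $\{a,b\}*X$. The closure of the complement of $D$ is a PL manifold by Newman's theorem, so there is an exterior collar of $\partial D$. Adding it gives $D^+\cong D$, which contains $\{a,b\}*X$ in its interior and collapses to it. So $C^+$ and $D^+$ are both regular neighborhoods of $|\{a,b\}*X|$ in the closed PL manifold $|\Sigma|$, and they are PL homeomorphic. Thus $C\cong C^+\cong D^+\cong D$ is a PL $4$-ball. By symmetry so is $C'$. $\square$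

## 10. Face numbers, homology spheres, and the sharpness of $\min\{k,m\}$

Part 1 of Theorem B, and part 2 except for the $f$-vector, are Lemma 1 and Propositions 8 and 9. For the rest we need a reciprocity formula that covers the sides $A,B$ as well as triangulated balls.

For a finite complex $X$ whose faces have at most $n$ vertices, and a subcomplex $Y$ with $\emptyset\in Y$, put
$$\Phi(x)=\sum_{\tau\in X}x^{|\tau|},\qquad\Phi^{\rm int}(x)=\sum_{\tau\in X\setminus Y}x^{|\tau|},$$
$$h_X(t)=(1-t)^n\Phi\!\left(\tfrac t{1-t}\right),\qquad h_X^{\rm int}(t)=(1-t)^n\Phi^{\rm int}\!\left(\tfrac t{1-t}\right),$$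
with coefficients $h_{X,l}$ and $h^{\rm int}_{X,l}$. A face $\tau$ contributes $t^{|\tau|}(1-t)^{n-|\tau|}$. Let $\tilde\chi$ be the reduced Euler characteristic, $\tilde\chi(X)=\sum_{\tau\in X}(-1)^{|\tau|-1}$.

**Lemma 14.** Suppose $\tilde\chi(\mathrm{lk}(\sigma,X))=(-1)^{n-1-|\sigma|}$ for $\sigma\in X\setminus Y$, and $\tilde\chi(\mathrm{lk}(\sigma,X))=0$ for $\emptyset\ne\sigma\in Y$. Then
$$t^nh_X(1/t)=h_X^{\rm int}(t)-\tilde\chi(X)\,(t-1)^n.\tag{6}$$

*Proof.* For $\sigma\in X$ we have $\sum_{\tau\supseteq\sigma,\,\tau\in X}(-1)^{|\tau|}=-(-1)^{|\sigma|}\tilde\chi(\mathrm{lk}(\sigma,X))$. This is $(-1)^n$ if $\sigma\notin Y$, it is $0$ if $\emptyset\ne\sigma\in Y$, and it is $-\tilde\chi(X)$ if $\sigma=\emptyset$. Expanding $(-1-x)^{|\tau|}=(-1)^{|\tau|}\sum_{\sigma\subseteq\tau}x^{|\sigma|}$ and exchanging sums gives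
$$\Phi(-1-x)=(-1)^n\Phi^{\rm int}(x)-\tilde\chi(X).$$
Now $t^nh_X(1/t)=(t-1)^n\Phi\!\left(\tfrac1{t-1}\right)$. With $x=\tfrac t{1-t}$ we have $-1-x=\tfrac1{t-1}$, and substituting gives (6). $\square$

**Proof of the $f$-vector formula in Theorem B(2).** *We compute $h_A$ and $h_B$ and add.* Apply Lemma 14 with $X=A$, $Y=M$, $n=N$. If $\sigma\in A\setminus M$, then $\sigma\notin B$ and $\mathrm{lk}(\sigma,A)=\mathrm{lk}(\sigma,S)$ is an $(N-1-|\sigma|)$-sphere. For $\emptyset\ne\sigma\in M$ the link is acyclic by Lemma 2. And $\tilde\chi(A)=(-1)^k$. So
$$t^Nh_A(1/t)=h_A^{\rm int}(t)-(-1)^k(t-1)^N .$$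
All faces of $A$ of dimension $\le m$ lie in $M$, so faces in $A\setminus M$ have at least $m+2$ vertices and $h^{\rm int}_{A,i}=0$ for $i\le m+1$. For such $i$ compare coefficients of $t^i$ and put $l=N-i$; then $l\ge N-m-1=k+1$ and
$$h_{A,l}=-(-1)^k(-1)^{N-i}\tbinom Ni=(-1)^{l-k-1}\tbinom Nl\qquad(l\ge k+1).$$
On the other hand $h_S(t)=(1-t)^N\bigl(1+\tfrac{2t}{1-t}\bigr)^N=(1+t)^N$, and $h_{A,l}$ depends only on the faces with at most $l$ vertices. Since $A$ contains the $k$-skeleton of $S$, $h_{A,l}=\binom Nl$ for $l\le k+1$. So $h_{A,l}=a_l\binom Nl$ for all $l$, and likewise $h_{B,l}=b_l\binom Nl$, with $k$ and $m$ exchanged. As $f(M)=f(A)+f(B)-f(S)$,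
$$(1-t)h_M(t)=\sum_if_{i-1}(M)t^i(1-t)^{N-i}=h_A(t)+h_B(t)-h_S(t)=\sum_l(a_l+b_l-1)\tbinom Nlt^l.\qquad\square$$

For $k=m=1$ this is $1+4t+6t^2-12t^3+t^4=(1-t)(1+5t+11t^2-t^3)$, so $f=(8,24,16)$, as counted in Section 1. For $k=1,m=2$ we get $c=(1,1,1,-1,-1,-1)$ and $h_M=1+6t+16t^2+6t^3+t^4$, so $f=(10,40,60,30)$: the value $e=40$ that the Euler relation left open.

**Proof of Theorem B(3).** If $M$ is not an $F$-homology sphere, it is $F$-tight by parts 1 and 2. Conversely let $M$ be an $F$-homology sphere containing all vertices, and suppose that $M$ is $F$-tight. *We look at minimal nonfaces of $M$ inside facets of $S$.* Let $W_0$ be a facet of $S$. It is not in $M$, because $\dim M=d$ and $|W_0|=d+2$. Let $W\subset W_0$ be a minimal nonface of $M$. All vertices are in $M$, so $|W|\ge2$, and $M[W]=\partial W$ has $\tilde H_{|W|-2}\ne0$. As $W$ is a face of $\beta^N$, there is a closed half-space containing exactly the vertices in $W$. By Fact 1 and tightness, $H_*(M[W])\to H_*(M)$ is injective, hence so is the map on reduced homology, and $\tilde H_{|W|-2}(M)\ne0$. Since $M$ has the homology of $S^d$, $|W|-2=d$ and $W=W_0$. So $\partial W_0\subset M$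 for every facet $W_0$ of $S$, which means that $M$ contains all $d$-faces of $S$. But each $(d-1)$-face of $S$ misses two antipodal pairs and lies in four $d$-faces of $S$, while in $M$ it lies in exactly two. This is a contradiction. $\square$

**Proof of Theorem B(4).** Let $2\le k\le m$, and suppose $\Gamma=\mathrm{lk}(v,M)=\partial C$ with $C$ a $(k-1)$-stacked $d$-ball. $C$ is not assumed to lie in a cross polytope. *We compute the $t^k$-coefficient of $(1-t)h_\Gamma$ in two ways,* where $h_\Gamma(t)=\sum_if_{i-1}(\Gamma)t^i(1-t)^{d-i}$.

First, $M$ contains the $k$-skeleton of $S$, so $\Gamma\subset\partial\beta^{d+1}$ contains the $(k-1)$-skeleton of $\partial\beta^{d+1}$. The faces with at most $k$ vertices determine $(1-t)h_\Gamma(t)=\sum_if_{i-1}(\Gamma)t^i(1-t)^{d+1-i}$ modulo $t^{k+1}$, so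
$$(1-t)h_\Gamma(t)\equiv(1+t)^{d+1}\pmod{t^{k+1}},$$
and the $t^k$-coefficient is $\binom{d+1}k>0$.

Second, apply Lemma 14 with $X=C$, $Y=\Gamma$, $n=d+1$. For $x$ in the relative interior of a nonempty face $\sigma$ of $C$ we have $H_i(|C|,|C|\setminus x)\cong\tilde H_{i-|\sigma|}(\mathrm{lk}(\sigma,C))$. In a $d$-ball the left side is $F$ in degree $d$ only if $x$ is an interior point, and it vanishes if $x$ is a boundary point. So links of faces not in $\Gamma$ have the homology of $S^{d-|\sigma|}$, and links of nonempty faces in $\Gamma$ are acyclic. The hypotheses hold, and $\tilde\chi(C)=0$. By (6), $h_{C,l}=h^{\rm int}_{C,d+1-l}$. Since $C$ is $(k-1)$-stacked, faces of dimension $\le d-k$ lie in $\Gamma$. So faces not in $\Gamma$ have at least $d-k+2$ vertices, and $h^{\rm int}_{C,i}=0$ for $i\le d-k+1$. Hence $h_{C,k}=h^{\rm int}_{C,d+1-k}=0$. Since $k\le d/2$, we have $k\le d-k+1$ and $h^{\rm int}_{C,k}=0$ too. But $(1-t)h_\Gamma=h_C-h_C^{\rm int}$, because the faces of $\Gamma$ are the faces of $C$ that are not interior. So the $t^k$-coefficient is $0$, a contradiction. $\blacksquare$
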